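# Simultaneously linearizable groups of polynomial automorphisms of $\mathbf C^2$

## 1. Automorphisms, Hénon maps, and linearization at a fixed point

Throughout, $o$ is the origin of $\mathbf C^2$, maps are written by their components, and $O(n)$ denotes a power series, or a pair of power series, all of whose terms have degree $\ge n$.

**Definition 1.1 (polynomial automorphism).** A polynomial automorphism of $\mathbf C^2$ is a polynomial map $\mathbf C^2\to\mathbf C^2$ with a polynomial inverse. They form the group $\mathrm{Aut}(\mathbf C^2)$. The degree $\deg f$ is the maximum of the degrees of the two components.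

*Example.* $(x,y)\mapsto(x+y^2,y)$ has inverse $(x-y^2,y)$. We have $\deg(f\circ g)\le \deg f\,\deg g$. The Jacobian determinant of an automorphism is a polynomial whose product with another polynomial, $\mathrm{Jac}(f^{-1})\circ f$, is $1$; so it is a nonzero constant.

**Definition 1.2 (generalized Hénon transformation).** This is a map $h(x,y)=(y,\ p(y)-\delta x)$ with $\delta\in\mathbf C^*$ and $p\in\mathbf C[y]$, $\deg p\ge2$.

*Example.* $h(x,y)=(y,y^2-x)$. In general $h^{-1}(x,y)=\bigl((p(x)-y)/\delta,\ x\bigr)$, and $\mathrm{Jac}\,h=\delta$.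

**Definition 1.3 (loxodromic).** A polynomial automorphism is loxodromic if it is conjugate, in $\mathrm{Aut}(\mathbf C^2)$, to a composition $h_1\circ\cdots\circ h_m$ with $m\ge1$ of generalized Hénon transformations.

*Example.* For $h=(y,y^2-x)$ we get $h^2=(y^2-x,\ (y^2-x)^2-y)$, of degree $4$. By contrast $f=(x+y^2,y)$ has $f^n=(x+ny^2,y)$, always of degree $2$, and the next lemma shows that $f$ is not loxodromic.

**Lemma 1.4.** Let $h=h_1\circ\cdots\circ h_m$ be a composition of generalized Hénon transformations $h_i=(y,p_i(y)-\delta_ix)$, and $d=\prod\deg p_i\ge 2$. Then $h=(x',y')$ with $y'=cy^d+(\text{terms of total degree}<d)$, $c\ne0$, and $\deg x'<d$. In particular $\deg h^n=d^n$, and the powers of a loxodromic automorphism have unbounded degree; so it has infinite order.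

*Proof.* For $m=1$, $x'=y$ has degree $1<d$, and $y'=p_1(y)-\delta_1x$ has the stated form. For the induction let $(X,Y)=h_2\circ\cdots\circ h_m$, with $Y=c\,y^e+(\text{degree}<e)$ and $\deg X<e$. Then $h=(Y,\ p_1(Y)-\delta_1X)$. Here $\deg Y=e<e\deg p_1=d$, the leading term of $p_1(Y)$ is a nonzero multiple of $y^{d}$, and all other terms have total degree $<d$. The power $h^n$ is again such a composition, with product of degrees $d^n$. If $\gamma=qhq^{-1}$, then $h^n=q^{-1}\gamma^nq$ gives $d^n\le\deg(q^{-1})\deg(\gamma^n)\deg(q)$. $\square$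

**Definition 1.5 (formal automorphism).** Let $F$ be a field of characteristic $0$. A formal automorphism of $(F^2,o)$ is a pair of power series in $F[[x,y]]$ without constant terms and with invertible linear part; it has a unique inverse for composition. We write $\psi=\mathrm{id}+\psi_2+\psi_3+\cdots=\mathrm{id}+O(2)$ when the linear part is the identity, $\psi_n$ being the homogeneous part of degree $n$.

*Example.* $(x+\sum_{n\ge2}n!\,x^n,\ y)$ is a formal automorphism over $\mathbf C$ that converges nowhere except on $x=0$. A germ of holomorphic diffeomorphism of $(\mathbf C^2,o)$ is a formal automorphism whose series converge near $o$.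

**Definition 1.6 (linear part, linearization).** Let $\Gamma\subset\mathrm{Aut}(\mathbf C^2)$ be a group fixing $o$. Put $A_\gamma=D\gamma_o$ and $\Gamma_0=\{A_\gamma:\gamma\in\Gamma\}\subset\mathsf{GL}_2(\mathbf C)$. A formal automorphism $\psi=\mathrm{id}+O(2)$ linearizes $\Gamma$ if $\psi^{-1}\gamma\psi=A_\gamma$ for all $\gamma\in\Gamma$.

*Example.* With $q=(x+y^2,y)$, the group $q\,\mathsf{SL}_2(\mathbf C)\,q^{-1}$ is linearized by $\psi=q$. In general $\gamma=\psi A_\gamma\psi^{-1}$, so $\gamma\mapsto A_\gamma$ is an injective homomorphism.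

**Definition 1.7 (Zariski dense, virtually solvable).** A subgroup of $\mathsf{SL}_2(F)$ is Zariski dense in $\mathsf{SL}_2$ if no proper algebraic subgroup of $\mathsf{SL}_2$ (over an algebraic closure of $F$) contains it. A group is virtually solvable if it has a solvable subgroup of finite index.

*Example.* $\mathsf{SL}_2(\mathbf Z)$ is Zariski dense: an algebraic group that contains all $\begin{pmatrix}1&n\\0&1\end{pmatrix}$, $n\in\mathbf Z$, contains all $\begin{pmatrix}1&t\\0&1\end{pmatrix}$, likewise for the lower triangular ones, and these generate $\mathsf{SL}_2$. The group generated by the diagonal matrices and $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ is virtually solvable and not dense.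

We recall the list of proper algebraic subgroups of $\mathsf{SL}_2$ over an algebraically closed field of characteristic $0$: each is contained in a Borel subgroup, or in the normalizer of a maximal torus, or is one of the binary polyhedral groups $2T,2O,2I$. All these are virtually solvable. So a subgroup of $\mathsf{SL}_2$ that is not virtually solvable is Zariski dense.

## 2. Pairs linearizable in $\mathsf{SU}_2$, and Theorems A and B

The following question comes from Serge Cantat and Romain Dujardin, "Dynamics of automorphism groups of projective surfaces: classification, examples and outlook", arXiv:2310.01303 (2023). Can one construct two polynomial automorphisms $f$ and $g$ of $\mathbf C^2$ such that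

- (i) $f$ and $g$ fix the origin $o$;
- (ii) a germ of holomorphic diffeomorphism $\varphi\colon(\mathbf C^2,o)\to(\mathbf C^2,o)$ conjugates $f$ and $g$ simultaneously to two elements of $\mathsf{SU}_2(\mathbf C)$;
- (iii) the group generated by $f$ and $g$ is a non-Abelian free group containing loxodromic automorphisms?

In words: can a group of polynomial maps look, near a fixed point, like a group of rotations, and still contain elements whose degrees explode under iteration? **No such pair exists.** We shall prove two theorems.

**Theorem A.** Let $\Gamma\subset\mathrm{Aut}(\mathbf C^2)$ be a group of polynomial automorphisms fixing $o$. Assume that there is a formal automorphism $\psi=\mathrm{id}+O(2)$ of $(\mathbf C^2,o)$ with $\psi^{-1}\gamma\psi=A_\gamma$ for all $\gamma\in\Gamma$, and that $\Gamma_0$ is contained and Zariski dense in $\mathsf{SL}_2(\mathbf C)$. Then $\Gamma$ contains no loxodromic element.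

**Theorem B (strong form).** Let $\Gamma\subset\mathrm{Aut}(\mathbf C^2)$ fix $o$ and be conjugate, by a formal automorphism $\psi=\mathrm{id}+O(2)$, to its linear part $\Gamma_0\subset\mathsf{GL}_2(\mathbf C)$. If $\Gamma_0$ is not virtually solvable, then $\psi$ is a polynomial automorphism of $\mathbf C^2$. In particular $\Gamma$ is conjugate to $\Gamma_0$ in $\mathrm{Aut}(\mathbf C^2)$ and contains no loxodromic element.

**Theorem A answers the question.** Assume (i), (ii), and that $\Gamma=\langle f,g\rangle$ is free non-abelian. Put $L=D\varphi_o$ and $\psi=\varphi^{-1}\circ L=\mathrm{id}+O(2)$. If $\varphi\gamma\varphi^{-1}=U\in\mathsf{SU}_2$, then $\psi^{-1}\gamma\psi=L^{-1}UL$, and this linear map must be $A_\gamma$. So $\psi$ linearizes $\Gamma$, and $\Gamma_0\subset L^{-1}\mathsf{SU}_2L\subset\mathsf{SL}_2(\mathbf C)$. Since $\gamma\mapsto A_\gamma$ is injective, $\Gamma_0$ is free non-abelian, hence not virtually solvable, hence Zariski dense in $\mathsf{SL}_2$. Theorem A says that $\Gamma$ has no loxodromic element, so (iii) fails.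

Nothing is claimed when $\Gamma_0$ is virtually solvable, for instance for the group generated by a single loxodromic map.

## 3. Two computations by hand

**A family satisfying (i) and (ii).** Pairs $A,B\in\mathsf{SU}_2$ generating a non-abelian free group exist. Indeed, for a nontrivial reduced word $w$ the equation $w(A,B)=1$ defines a proper algebraic subset of $\mathsf{SL}_2(\mathbf C)^2$, because $\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\2&1\end{pmatrix}$ generate a free group. As $\mathsf{SU}_2\times\mathsf{SU}_2$ is Zariski dense in $\mathsf{SL}_2(\mathbf C)^2$, the equation defines a proper real algebraic subset of the connected manifold $\mathsf{SU}_2\times\mathsf{SU}_2$, of measure zero; countably many of these do not cover it.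

Take such $A,B$, and $q=(x+y^2,y)$. Then $f=qAq^{-1}$, $g=qBq^{-1}$ satisfy (i) and (ii) with $\varphi=q^{-1}$, and generate a free group. If $A=(ax+by,\,cx+ey)$, then
$$f=\bigl(a(x-y^2)+by+(c(x-y^2)+ey)^2,\ \ c(x-y^2)+ey\bigr),$$
of degree $4$ when $c\neq0$. But every element of $\langle f,g\rangle=q\langle A,B\rangle q^{-1}$ has degree $\le4$, so by Lemma 1.4 none is loxodromic. Theorem B says that examples satisfying (i), (ii) with a free group always arise in this way.

**A Hénon map next to a diagonal rotation.** Let $g=\mathrm{diag}(\zeta,\zeta^{-1})$ with $|\zeta|=1$, $\zeta$ not a root of unity, and let $f=(y,p(y)-\delta x)$ be a generalized Hénon transformation fixing $o$. For (ii) we need $\det A_f=\delta=1$. Write $p(y)=2cy+O(2)$, so $A_f=(y,\,2cy-x)$. Suppose that a formal $\psi=\mathrm{id}+O(2)$ linearizes both. Then $\psi$ commutes with $g=A_g$. A monomial $x^iy^j$ can occur in $\psi_1$ only if $\zeta^{i-j}=\zeta$, that is $i=j+1$, and in $\psi_2$ only if $j=i+1$. So $\psi=(x\,u(xy),\,y\,v(xy))$ with $u(0)=v(0)=1$. The first component of $f\circ\psi=\psi\circ A_f$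 reads
$$y\,v(xy)=y\,u\bigl(y(2cy-x)\bigr).$$
If $c\ne0$, put $x=0$: $u(2cy^2)=v(0)=1$, so $u=1$, then $v=1$, $\psi=\mathrm{id}$, and $f$ is linear; this contradicts $\deg p\ge2$. If $c=0$, then $A_f=(y,-x)$ normalizes the diagonal torus, and $\langle A_f,g\rangle$ is virtually solvable, so the group is not free non-abelian. No such pair exists. The diagonal element forced $\psi$ into functions of $xy$, and a second direction killed it. Both effects return in Section 8.

## 4. The functional equation on spheres, and the change of place

Let $\psi$ linearize $\Gamma$. For all $\gamma\in\Gamma$,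
$$\psi(A_\gamma z)=\gamma(\psi(z)).\tag{4.1}$$
The first thing to try is to extend $\psi$ by this equation. If $\psi$ converges on a ball, the right side makes sense there because $\gamma$ is a polynomial, so the left side defines $\psi$ on the image of the ball under $A_\gamma$. If $A_\gamma$ expands, iteration should give $\psi$ on a larger and larger set, with a growth bound coming from $\deg\gamma$; then one can hope to compare $\psi$ with polynomials.

In the question, this stops at the first step. In suitable linear coordinates $\Gamma_0\subset\mathsf{SU}_2$, so every $A_\gamma$ maps each sphere $|z|=r$ to itself. Equation (4.1) relates values of $\psi$ at points of one and the same sphere, and the domain never grows.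

The way out is to look at the same equation with another absolute value.

**Definition 4.1 (places).** For a number field $k$ and a place $w$ of $k$, $|\cdot|_w$ is the absolute value that extends the standard one of $\mathbf Q$ (with $|p|_p=1/p$), $k_w$ is the completion, $O_w$ its ring of integers if $w$ is finite, and $n_w\ge1$ the local degree of $k_w$ over the corresponding completion of $\mathbf Q$. The product formula says $\prod_w|c|_w^{n_w}=1$ for $c\in k^*$. Kronecker's theorem says that $\lambda\in k^*$ with $|\lambda|_w=1$ at all places is a root of unity.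

*Example.* Let $k=\mathbf Q(i)$ and $\lambda=\frac{3+4i}5=\frac{2+i}{2-i}$. Its complex absolute value is $1$. At the place $w$ over $5$ with $|2-i|_w=1/5$, $|2+i|_w=1$, we have $|\lambda|_w=5$. So $\mathrm{diag}(\lambda,\lambda^{-1})\in\mathsf{SU}_2$ preserves complex spheres but expands a direction at $w$.

Two more obstacles show up, and they shape the proof. First, at such a place $\mathrm{diag}(\lambda,\lambda^{-1})$ expands only one direction; we shall combine two such elements with different expanding directions and interpolate between directions (Section 9). Second, to turn growth at one place into algebraicity by the product formula one needs integral coefficients at almost all places. But $\psi_n$ is found by inverting, for each $n$, a linear system whose minors may involve ever new primes. So we shall not work with $\psi$, but with $\theta=\psi\beta\psi^{-1}$ for a well-chosen matrix $\beta$. If at a finite place $\beta$ is a limit of elements $A_\gamma$, then $\theta$ is a coefficientwise limit of polynomial maps $\gamma\in\Gamma$ and inherits their integrality.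 The plan, for a hypothetical loxodromic $\gamma\in\Gamma$ with linear part $a$, is:

1. reduce to a number field (Section 6);
2. find $\beta$ commuting with $a$, multiplicatively independent of it, such that $\theta$ has integral coefficients at almost all places (Section 7);
3. show that $\psi$ converges at every place (Section 8) and is entire of finite order at one place $v_0$ (Section 9);
4. deduce from the product formula that $\theta$ is algebraic (Section 10);
5. deduce that $\theta$ is a polynomial automorphism commuting with $\gamma$, and reach a contradiction (Section 11).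

## 5. Trees, invariant curves, and Zariski density

**Trees.** In a tree, a path without backtracking is the geodesic between its ends. An isometry acting without inversion either fixes a vertex or is hyperbolic: it has an axis, a line on which it acts as a translation of integral length $\geq1$. The axis of $g$ is denoted $\mathsf X_g$. The bridge between two disjoint subtrees is the shortest path $[p,q]$ joining them; it meets them only in $p$ and $q$.

*Example.* On the tree with vertex set $\mathbf Z$, $n\mapsto n+2$ is hyperbolic, $n\mapsto -n$ fixes a vertex, and the bridge between $\{n\le0\}$ and $\{n\ge3\}$ is $[0,3]$.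

We use the following *criterion*: if a nonconstant geodesic from $z$ to $gz$ continues without backtracking at $gz$ into its image under $g$, then $g$ is hyperbolic. Indeed its translates under the powers of $g$ form a line on which $g$ translates, so the orbit of $z$ is unbounded and $g$ fixes no vertex.

**(T1)** *If $g,h$ are hyperbolic, then $gh$ or $gh^{-1}$ is hyperbolic.*

*Proof.* Suppose first $\mathsf X_g\cap\mathsf X_h=\emptyset$, with bridge $[p,q]$, $p\in\mathsf X_g$, $q\in\mathsf X_h$. The path
$$h^{-1}q\to q\to p\to gp\to gq=gh(h^{-1}q)$$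
runs along $\mathsf X_h$, the bridge, $\mathsf X_g$, and the image under $g$ of the bridge. It has no backtracking, because edges of the bridge lie on neither axis. Its image under $gh$ starts with $gh[h^{-1}q,q]=g[q,hq]\subset g\mathsf X_h$, and the path arrives at $gq$ by an edge of the image of the bridge, not in $g\mathsf X_h$. By the criterion $gh$ is hyperbolic.

Suppose the axes meet. Replacing $h$ by $h^{-1}$ if necessary, we may assume that they meet in one point only or that $g,h$ translate in the same direction along $\mathsf X_g\cap\mathsf X_h$. Let $p$ be a vertex in the intersection. The path $[h^{-1}p,p]\cup[p,gp]$ does not backtrack at $p$: otherwise the axes share an edge at $p$ along which $h$ translates toward $p$ and $g$ away from $p$, opposite directions. In the same way $[g^{-1}p,p]\cup[p,hp]$ does not backtrack at $p$. The first path joins $h^{-1}p$ to $gp=gh(h^{-1}p)$. Its last piece is $[p,gp]=g[g^{-1}p,p]$, and its image under $gh$ starts with $g[p,hp]$; so there is no backtracking at $gp$, and $gh$ is hyperbolic. $\square$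

**(T2)** *If $x,y$ fix vertices but have no common fixed vertex, then $xy$ is hyperbolic.*

*Proof.* The fixed subtrees $\mathrm{Fix}(x)$, $\mathrm{Fix}(y)$ are disjoint. Let $[p,q]$ be the bridge, $p\in\mathrm{Fix}(x)$, $q\in\mathrm{Fix}(y)$, and $f$ its edge at $q$. As $x$ does not fix the edge of $[p,q]$ at $p$, $[q,p]\cup[p,xq]$ is a geodesic from $q$ to $xq=xyq$. Its last edge is $xf$. Its image under $xy$ starts with $xyf$, and $xyf\ne xf$ because $y$ does not fix $f$. The criterion applies. $\square$

Now the tree that we need. By Jung and van der Kulk, $\mathrm{Aut}(\mathbf C^2)=\mathcal A*_{\mathcal A\cap\mathcal E}\mathcal E$, where $\mathcal A$ is the affine group and $\mathcal E=\{(\alpha x+P(y),\ \beta y+\kappa)\}$. The group acts without inversion on the Bass–Serre tree, with vertices the cosets $g\mathcal A$ and $g\mathcal E$; vertex stabilizers are the conjugates of $\mathcal A$ and $\mathcal E$. By Friedland–Milnor (1989), the loxodromic automorphisms are exactly the hyperbolic isometries of this tree.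

*Example.* $(y,p(y)-\delta x)$ is $(p(y)-\delta x,\,y)\in\mathcal E\setminus\mathcal A$ followed by the swap $(y,x)\in\mathcal A\setminus\mathcal E$, a cyclically reduced word of length $2$, with translation length $2$.

The group $\mathcal E$ is solvable: commutators lie in $\{(x+P(y),y+\kappa)\}$, whose commutators lie in the abelian group $\{(x+P(y),y)\}$.

**(D)** *If an automorphism fixes a vertex of the tree, the degrees of all its powers, positive and negative, are bounded.* It is conjugate into $\mathcal A$, where degrees are $1$, or to some $f=(\alpha x+P(y),\beta y+\kappa)\in\mathcal E$. By induction, the first component of $f^n$, $n\ge 1$, is $\alpha^nx$ plus a polynomial in $y$ of degree $\le\deg P$ (or constant), and the second is affine in $y$; $f^{-1}$ has the same form with the same degree of $P$. Conjugation changes degrees by a bounded factor.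

**Lemma 5.1.** A loxodromic $\gamma$ preserves no algebraic curve.

*Proof.* Conjugating, we take $\gamma=h=h_1\cdots h_m$, a composition of generalized Hénon transformations. A power of $h$ preserves each irreducible component of an invariant curve, and is again such a composition. So assume $h(C)=C$ with $C$ irreducible.

**Step 1. Behavior at infinity.** This step describes $h$ near the line at infinity $L_\infty\subset\mathbf P^2$. Let $I^+=[1:0:0]$, $I^-=[0:1:0]$, in coordinates $[x:y:1]$ on $\mathbf C^2$. In the chart $u=x/y$, $t=1/y$, a monomial $x^iy^j$ is $u^it^{-(i+j)}$. By Lemma 1.4, near $t=0$,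
$$t\circ h=\frac1{y'}=\frac{t^d}{c+t\,(\text{polynomial in }u,t)}=t^d\cdot\text{unit},\qquad u\circ h=\frac{x'}{y'}=t\cdot(\text{regular}).$$
So $h$ is regular near $L_\infty\setminus\{I^+\}$, and maps $L_\infty\setminus\{I^+\}$ to $I^-$. Since $h_i^{-1}=((p_i(x)-y)/\delta_i,x)$ has the same shape with the coordinates exchanged, the same holds for $h^{-1}$ with $x,y$ and $I^\pm$ exchanged.

**Step 2. The curve reaches the attracting point.** The closure $\bar C\subset\mathbf P^2$ meets $L_\infty$. If it does so at a point $P\ne I^+$, then $I^-=h(P)\in\bar C$ by continuity. Otherwise $I^+\in\bar C$, and we exchange the roles of $h$ and $h^{-1}$. So we may assume $I^-\in\bar C$.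

**Step 3. Orders of vanishing.** We compare two computations of an order. The automorphism $h|_C$ extends to the normalization of $\bar C$ and permutes the finitely many branches of $\bar C$ at points of $L_\infty$. As $h$ is regular near $I^-$ and fixes it, branches at $I^-$ go to branches at $I^-$. So some $h^N$, $N\ge1$, fixes one branch at $I^-$. On this branch $t$ vanishes to some order $m'\ge1$. Then $t\circ h^N$ vanishes to order $m'$, because $h^N$ induces a local automorphism of the branch, and to order $m'd^N$, because $t\circ h^N=t^{d^N}\cdot$unit. As $d\ge2$, this is a contradiction. $\square$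

**(Z)** *If $A,B\in\mathsf{SL}_2$ over a field of characteristic $0$ and $\mathrm{tr}[A^{120},B^{120}]\ne2$, then $\langle A,B\rangle$ is Zariski dense in $\mathsf{SL}_2$. Conversely, a Zariski dense subgroup contains $x,y$ with $\mathrm{tr}[x^{120},y^{120}]\ne2$.*

*Proof.* Suppose $\langle A,B\rangle$ lies in a proper algebraic subgroup. In a Borel subgroup commutators are unipotent, with trace $2$. In the normalizer of a torus squares lie in the torus (an element outside it has square $-1$), so $A^{120}$ and $B^{120}$ commute. In $2T,2O,2I$ the element orders are among $1,2,3,4,5,6,8,10$, which divide $120$. In all cases the trace is $2$. Conversely, if $\Gamma_0$ is dense in $\mathsf{SL}_2$, then $\Gamma_0\times\Gamma_0$ is dense in $\mathsf{SL}_2\times\mathsf{SL}_2$, and the function $\mathrm{tr}[x^{120},y^{120}]$ is not constantly $2$: for $x=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $y=\begin{pmatrix}1&0\\1&1\end{pmatrix}$ the powers are $\begin{pmatrix}1&120\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\120&1\end{pmatrix}$, and the trace of their commutator is $2+120^4$.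 $\square$

**(E)** *Let $F$ be a field of characteristic $0$ and $h\colon F^2\to F^2$ a homogeneous polynomial map of degree $n\ge2$ that commutes with a Zariski dense subgroup of $\mathsf{SL}_2$. Then $h=0$.*

*Proof.* The condition $h\circ g=g\circ h$ is algebraic in $g$, so $h$ commutes with all of $\mathsf{SL}_2$. Commuting with the diagonal matrices forces the monomials $x^iy^j$ of $h_1$ to satisfy $i-j=1$ and those of $h_2$ to satisfy $i-j=-1$. So $h=0$ if $n$ is even, and $h=(\alpha x^{m+1}y^m,\ \alpha'x^my^{m+1})$ if $n=2m+1$, $m\ge1$. Commuting with $(x+y,y)$ gives, in the second component, $\alpha'(x+y)^my^{m+1}=\alpha'x^my^{m+1}$, so $\alpha'=0$; by symmetry $\alpha=0$. $\square$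

**(U)** *If $\Gamma_0$ is Zariski dense in $\mathsf{SL}_2$, there is at most one $\psi=\mathrm{id}+O(2)$ that linearizes $\Gamma$.* If $\psi,\psi'$ both do, $\psi^{-1}\psi'$ commutes with all $A_\gamma$. If it is $\mathrm{id}+h_n+O(n+1)$ with $h_n\ne0$, $n\ge2$, then $h_n$ commutes with $\Gamma_0$, which contradicts (E).

## 6. From $\mathbf C$ to a number field

Suppose Theorem A fails for $\Gamma$, and let $\gamma_0\in\Gamma$ be loxodromic. As $\gamma_0$ has infinite order and $\gamma\mapsto A_\gamma$ is injective, $A_{\gamma_0}$ has infinite order.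

**Step 1. We may assume $\mathrm{tr}\,A_{\gamma_0}\ne\pm2$.** The purpose is to have a diagonalizable linear part. If the trace is $\pm2$, then $A_{\gamma_0}=\pm(1+X)$ with $X^2=0$, and $X\ne0$ since the order is infinite; so $A_{\gamma_0}^n=1+nX$ for even $n$. A Zariski dense group fixes no line, so there is $\delta\in\Gamma$ with $A_\delta\ker X\ne\ker X$. Put $X'=A_\delta XA_\delta^{-1}$. Write $X=e\otimes\phi$, $X'=e'\otimes\phi'$ with linear forms $\phi,\phi'$ whose kernels are spanned by $e$, $e'$. Then $\mathrm{tr}(XX')=\phi(e')\phi'(e)\ne0$. The elements $g=\gamma_0^n$ and $h=\delta\gamma_0^n\delta^{-1}$ are hyperbolic, so by (T1) one of $gh$, $gh^{-1}$ is. The trace of its linear part is $\mathrm{tr}\bigl((1+nX)(1\pm nX')\bigr)=2\pm n^2\mathrm{tr}(XX')$, and this is $\neq\pm2$ for all but finitely many even $n\ge2$. We replace $\gamma_0$ by this element.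

**Step 2. We may assume $\Gamma$ finitely generated.** By (Z) choose $x,y\in\Gamma$ with $\mathrm{tr}[A_x^{120},A_y^{120}]\ne2$, and replace $\Gamma$ by $\langle\gamma_0,x,y\rangle$. Its linear part is still Zariski dense.

**Step 3. Specialization.** We replace $\mathbf C$ by a number field, keeping the loxodromic element, the density, and the linearization. Write $\gamma_0=qh_1\cdots h_mq^{-1}$ with $h_i=(y,p_i(y)-\delta_ix)$. Let $R\subset\mathbf C$ be a finitely generated $\mathbf Q$-algebra containing

- the coefficients of the generators of $\Gamma$ and of their inverses;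
- the coefficients of $q$, $q^{-1}$, $h_1,\dots,h_m$;
- the inverses of the $\delta_i$ and of the leading coefficients of the $p_i$;
- the inverses of $\mathrm{tr}[A_x^{120},A_y^{120}]-2$ and of $(\mathrm{tr}A_{\gamma_0})^2-4$.

Let $\mathfrak m\subset R$ be a maximal ideal. By the Nullstellensatz $R/\mathfrak m$ is a number field. Reduce modulo $\mathfrak m$, with bars. The reduced generators are automorphisms fixing $o$, with linear parts in $\mathsf{SL}_2(R/\mathfrak m)$. The element $\bar\gamma_0$ is still conjugate to a composition of generalized Hénon transformations, because the $\delta_i$ and the leading coefficients are units. By (Z), $\bar\Gamma_0$ is Zariski dense. And $\mathrm{tr}\,\bar A_{\gamma_0}\ne\pm2$.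

It remains to reduce $\psi$, and for this we show that *$\psi$ has coefficients in the local ring $R_{\mathfrak m}$*. For a generator $f=A_f+F$, $F=O(2)$, the degree $n$ part of $f\psi=\psi A_f$ is
$$\psi_n\circ A_f-A_f\psi_n=[F\circ\psi_{<n}]_n ,$$
where $\psi_{<n}$ is the part of $\psi$ of degree $<n$; the higher parts do not contribute to the right side because $F=O(2)$. For all generators together this is a linear system $\Phi_n\psi_n=\mathrm{rhs}$. The matrix $\Phi_n$ has entries in $R$, and by induction on $n$ the right side is over $R_{\mathfrak m}$. The kernel of $\Phi_n$ modulo $\mathfrak m$ consists of homogeneous maps of degree $n\geq 2$ that commute with $\bar\Gamma_0$, so it is $0$ by (E). Hence some maximal minor of $\Phi_n$ is not in $\mathfrak m$; it is a unit of $R_{\mathfrak m}$, so $\Phi_n$ has a left inverse over $R_{\mathfrak m}$, and $\psi_n$ has coefficients in $R_{\mathfrak m}$. Reducing the equations $f\psi=\psi A_f$, we see that $\bar\psi$ linearizes $\bar\Gamma$.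

From now on $\Gamma$ and $\psi$ are defined over a number field embedded in $\mathbf C$, $\Gamma$ is finitely generated with $\Gamma_0$ Zariski dense in $\mathsf{SL}_2$, and it contains a loxodromic element with linear trace $\ne\pm2$. We look for a contradiction.

## 7. A matrix $\beta$ in almost all $w$-adic closures

**The group $\Delta$.** We choose a subgroup whose trace field cannot be shrunk. Let $\mathcal F$ be the set of finitely generated subgroups $\Delta\subset\Gamma$ with $\Delta_0$ Zariski dense in $\mathsf{SL}_2$ that contain a loxodromic $\gamma$ with $A_\gamma$ diagonalizable. We have $\Gamma\in\mathcal F$. Choose $\Delta\in\mathcal F$ whose trace field $K=\mathbf Q(\mathrm{tr}\,\delta:\delta\in\Delta_0)$ has minimal degree over $\mathbf Q$. Let $\Delta^{(2)}\subset\Delta$ be the subgroup generated by the squares. The quotient $\Delta/\Delta^{(2)}$ is finitely generated of exponent $2$, hence abelian and finite. So $\Delta^{(2)}$ is finitely generated. Its linear part has finite index in $\Delta_0$, so it is Zariski dense in the connected group $\mathsf{SL}_2$.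 It contains $\gamma^2$. So $\Delta^{(2)}\in\mathcal F$, and by minimality *the traces of $\Delta_0^{(2)}$ generate $K$.*

*Example.* The group generated by $\begin{pmatrix}0&i\\i&0\end{pmatrix}$ and $\mathsf{SL}_2(\mathbf Z)$ contains $\begin{pmatrix}0&i\\i&0\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}=\begin{pmatrix}0&i\\i&i\end{pmatrix}$, of trace $i$. Conjugation by $\begin{pmatrix}0&i\\i&0\end{pmatrix}$ preserves $\mathsf{SL}_2(\mathbf Z)$ and its square is $-1$, so all squares lie in $\mathsf{SL}_2(\mathbf Z)$: passing to squares can shrink the trace field from $\mathbf Q(i)$ to $\mathbf Q$. The minimal choice of $\Delta$ prevents this.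

Fix $\gamma\in\Delta$ loxodromic with $a=A_\gamma$ diagonalizable, with eigenvalues $\lambda^{\pm1}$. As $a$ has infinite order, $\lambda$ is not a root of unity. Let $k\supset K$ be a number field with $\lambda\in k$ over which everything is defined. By Kronecker's theorem there is a place $v_0$ of $k$ with $|\lambda|_{v_0}\ne1$; we name the eigenvalues so that $|\lambda|_{v_0}>1$. Choose linear coordinates over $k$ in which $a=\mathrm{diag}(\lambda,\lambda^{-1})$. We still have $\psi=\mathrm{id}+O(2)$, and traces do not change.

**Choice of $\beta$.** We want a matrix commuting with $a$, multiplicatively independent of it, and expressed through $a$ with coefficients in $K$. There are infinitely many primes of degree one in $\mathbf Q(\lambda)$; pick such a prime $\mathfrak q$ with $\lambda$ a $\mathfrak q$-unit and $\lambda^2\not\equiv1\bmod\mathfrak q$. As the residue field is a prime field, there is $c\in\mathbf Z$ with $c\equiv-\lambda\bmod\mathfrak q$, and we may take $c\ne-\lambda^{\pm1}$. By Cayley–Hamilton $a+a^{-1}=\mathrm{tr}(a)$, so $(c+a)(c+a^{-1})=c^2+c\,\mathrm{tr}(a)+1$.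 Put
$$\beta=(c+a)(c+a^{-1})^{-1}=\frac{(c+a)^2}{c^2+c\,\mathrm{tr}(a)+1}=\mathrm{diag}(\mu,\mu^{-1}),\qquad \mu=\frac{c+\lambda}{c+\lambda^{-1}},\qquad\det\beta=1 .\tag{7.1}$$
Since $c+\lambda\equiv0$ and $c+\lambda^{-1}\equiv\lambda^{-1}-\lambda\not\equiv0$, the $\mathfrak q$-adic valuation satisfies $v_{\mathfrak q}(\mu)>0=v_{\mathfrak q}(\lambda)$. Hence
$$\mu^m=\lambda^l\ \text{ with } m,l\in\mathbf Z\quad\Longrightarrow\quad m=l=0,\tag{7.2}$$
first $m=0$ by the valuation, then $l=0$ because $\lambda$ is not a root of unity.

**Proposition 7.1.** For all but finitely many places $w$ of $k$, $\beta$ lies in the closure of $\Delta_0$ in $\mathsf{SL}_2(k_w)$.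

*Proof.* Let $w$ be finite and $v=w|_K$. Let $O_v\subset O_w$ be the rings of integers of $K_v\subset k_w$, $F_v$ and $F_w$ the residue fields, $p$ their characteristic, $q=|F_v|$. Several times we discard finitely many places.

**Step 1. Descent from $O_w$ to $O_v$.** We show that $\Delta_0$ lives in a copy of $\mathsf{SL}_2(O_v)$ that also contains $\beta$. Since $\Delta_0$ is Zariski dense, it acts absolutely irreducibly, and by Burnside's theorem there are $x_1,\dots,x_4\in\Delta_0$ that form a basis of $M_2(k)$. For almost all $w$ we have $\Delta_0\subset\mathsf{SL}_2(O_w)$, so the traces of $\Delta_0$ lie in $O_v$; and $\det(\mathrm{tr}\,x_ix_j)\in K^*$ (the trace form is nondegenerate) is in $O_v^*$. Let $\delta\in\Delta_0$, $\delta=\sum c_ix_i$. Solving $\mathrm{tr}(\delta x_j)=\sum_ic_i\,\mathrm{tr}(x_ix_j)$, $j=1,\dots,4$, gives $c_i\in O_v$. So $\Delta_0\subset\Lambda_v:=\bigoplus_iO_vx_i$, and $\Lambda_v$ is the $O_v$-span of the group $\Delta_0$, hence a ring.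

Let $T$ be the matrix of the $x_i$ in the standard basis of $M_2$. In that basis the trace form has determinant $-1$, so $\det(\mathrm{tr}\,x_ix_j)=-\det(T)^2$, and $\det T\in O_w^*$. Hence $\Lambda_v\otimes_{O_v}O_w=M_2(O_w)$, and $\Lambda_v\otimes F_v$ becomes $M_2(F_w)$ over $F_w$. So $\Lambda_v\otimes F_v$ is central simple of dimension $4$ over a finite field, and by Wedderburn's theorem it is $M_2(F_v)$. Lift a rank one idempotent of it to an idempotent $e\in\Lambda_v$; this is possible since $\Lambda_v$ is complete. The module $\Lambda_ve$ is a direct summand of $\Lambda_v$, free of rank $2$. Left multiplication gives a map $\Lambda_v\to\mathrm{End}_{O_v}(\Lambda_ve)\cong M_2(O_v)$ between free modules of rank $4$; modulo the maximal ideal it is the isomorphism $M_2(F_v)\to\mathrm{End}(M_2(F_v)\bar e)$. So it is an isomorphism. Extended to $k_w$ it is an automorphism of $M_2(k_w)$, by Skolem–Noether a conjugation in $\mathsf{GL}_2(k_w)$; so it preserves traces and determinants.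

For almost all $v$, the element $c^2+c\,\mathrm{tr}(a)+1\in K^*$ is a $v$-unit, and by (7.1) $\beta\in\Lambda_v$, with determinant $1$. So it suffices to show that $\Delta_0$ is dense in $\Lambda_v^1\cong\mathsf{SL}_2(O_v)$, the elements of determinant $1$.

**Step 2. $\Delta_0$ maps onto $\mathsf{SL}_2(F_v)$.** This step gets the first layer. Let $p\ge7$ and let $H$ be the image of $\Delta_0$ in $\mathsf{PSL}_2(F_v)\subset\mathsf{PGL}_2(\overline{F_v})$. By Dickson's theorem $H$ is contained in a Borel subgroup, or is cyclic or dihedral of order prime to $p$, or is $A_4$, $S_4$, $A_5$, or is conjugate to $\mathsf{PSL}_2(F_{q'})$ or $\mathsf{PGL}_2(F_{q'})$ for a finite field $F_{q'}$. In all but the last case, every $x,y\in\Delta_0$ satisfy $\mathrm{tr}[x^{120},y^{120}]\equiv2$ modulo $v$: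

- Borel: commutators are unipotent.
- Cyclic or dihedral: $x^2$ and $y^2$ map into one cyclic group, whose preimage in $\mathsf{SL}_2$ is abelian, being a central extension of a cyclic group.
- $A_4,S_4,A_5$: element orders are $\le5$, so $x^{60}\equiv\pm1$ and $x^{120}\equiv1$.

Fix $x,y\in\Delta_0$ with $\mathrm{tr}[x^{120},y^{120}]\ne2$, by (Z). The difference is in $K^*$, a unit at almost all $v$, so these cases are excluded for almost all $v$.

In the last case, squares in $\mathsf{PGL}_2(F_{q'})$ lie in $\mathsf{PSL}_2(F_{q'})$, so the elements of $\Delta_0^{(2)}$ map into the conjugate of $\mathsf{PSL}_2(F_{q'})$. Up to sign they are conjugate to elements of $\mathsf{SL}_2(F_{q'})$, so their traces modulo $v$ lie in $F_{q'}$. Since the traces of $\Delta_0^{(2)}$ generate $K$, there are finitely many $y_j\in\Delta^{(2)}_0$ with $K=\mathbf Q[\mathrm{tr}\,y_j]$. As $O_K$ is a finitely generated $\mathbf Z$-module, $O_K\subset\mathbf Z[1/M][\mathrm{tr}\,y_j]$ for some integer $M\geq 1$. So for $v\nmid M$ (and the $\mathrm{tr}\,y_j$ $v$-integral) the residues of the $\mathrm{tr}\,y_j$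 generate $F_v$, and $F_v\subset F_{q'}$. Then
$$|H|\ge|\mathsf{PSL}_2(F_{q'})|\ge|\mathsf{PSL}_2(F_q)|\ge|H|,$$
so $H=\mathsf{PSL}_2(F_v)$. The image of $\Delta_0$ in $\mathsf{SL}_2(F_v)$ therefore has index at most $2$. But $\mathsf{SL}_2(F_v)$ is perfect and has no subgroup of index $2$, so $\Delta_0\to\mathsf{SL}_2(F_v)$ is onto.

**Step 3. Lifting to $\mathsf{SL}_2(O_v)$.** This step passes from the residue field to all layers. Let $v$ be unramified over $p\ge7$, so $p$ is a uniformizer, and let $\bar H$ be the closure of $\Delta_0$ in $\mathsf{SL}_2(O_v)$. Put $G_n=\ker\bigl(\mathsf{SL}_2(O_v)\to\mathsf{SL}_2(O_v/p^n)\bigr)$, $n\ge1$. The map $1+p^nY\mapsto Y\bmod p$ identifies $G_n/G_{n+1}$ with $\mathfrak{sl}_2(F_v)$.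

Let $X\in M_2(F_v)$ with $X^2=0$. By Step 2 lift $1+X$ to $h=1+Y\in\bar H$. Then $Y^2\in pM_2(O_v)$. In
$$h^p=1+pY+\sum_{2\le j<p}\binom pjY^j+Y^p$$
the terms of the sum are divisible by $p\cdot p$, and $Y^p=Y(Y^2)^{(p-1)/2}$ is divisible by $p^2$ because $(p-1)/2\ge2$. So $h^p\equiv1+pY\bmod p^2$: the class $X$ is in the image of $\bar H\cap G_1$. Square-zero matrices additively span $\mathfrak{sl}_2(F_v)$: use $xE_{12}$, $xE_{21}$, and $\begin{pmatrix}x&-x\\x&-x\end{pmatrix}$. So $\bar H\cap G_1\to G_1/G_2$ is onto. For $n\ge1$ we have $(1+p^nY)^p\equiv1+p^{n+1}Y\bmod p^{n+2}$, since the other terms are divisible by $p^{1+2n}$ or by $p^{np}$. By induction $\bar H\cap G_n\to G_n/G_{n+1}$ is onto for all $n\ge1$. Given $g\in\mathsf{SL}_2(O_v)$, we find successively $h_0\in\bar H$ and $h_n\in\bar H\cap G_n$ with $h_0h_1\cdots h_n\equiv g$ modulo $p^{n+1}$. As $\bar H$ is closed, $g\in\bar H$. $\square$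

Define
$$\theta:=\psi\circ\beta\circ\psi^{-1}\in k[[x,y]]^2 .$$

**Corollary 7.2.** There is a finite set $S$ of places of $k$, containing the archimedean ones and $v_0$, such that $\theta$ and $\theta^{-1}$ have coefficients in $O_w$ for all $w\notin S$.

*Proof.* Let $w$ be a finite place such that Proposition 7.1 holds and the generators of $\Delta$ and their inverses have coefficients in $O_w$; this excludes finitely many places. Take $a_n\in\Delta_0$ with $a_n\to\beta$ in $\mathsf{SL}_2(k_w)$. Each coefficient of $\psi g\psi^{-1}$ is a polynomial over $k$ in the entries of the matrix $g$. So the coefficients of $\theta$ are limits of those of $\psi a_n\psi^{-1}\in\Delta$, which lie in the closed set $O_w$. The same argument with $a_n^{-1}\to\beta^{-1}$ treats $\theta^{-1}$. $\square$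

## 8. Convergence of $\psi$ at every place

Fix a place $w$ of $k$ and write $|\cdot|=|\cdot|_w$. For power series over $k_w$ put $\|\sum h_{ij}x^iy^j\|_r=\sum|h_{ij}|r^{i+j}\in[0,\infty]$; for pairs take the maximum over the components. This norm is submultiplicative. We use three facts.

- (N1) If $u(0)=0$ and $\|u\|_r\le R$, then $\|G\circ u\|_r\le\|G\|_R$. Expand $G$ in monomials.
- (N2) Let $0<s<r/2$ and $\|u\|_{r-2s},\|v\|_{r-2s}\le s$ with $u(0)=v(0)=0$. Then $\|G(\mathrm{id}+u)-G(\mathrm{id}+v)\|_{r-2s}\le s^{-1}\|G\|_r\|u-v\|_{r-2s}$. Indeed $\mathrm{id}+u$ and $\mathrm{id}+v$ have norm $\le r-s$, so telescoping a monomial of degree $n$ gives a bound $n(r-s)^{n-1}\|u-v\|_{r-2s}$, and $n(r-s)^{n-1}s\le r^n$ by the binomial formula.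
- (N3) If $H=O(2)$ converges, the inverse $\mathrm{id}+u$ of $\mathrm{id}+H$ converges. It is the solution of $u=-H(\mathrm{id}+u)$. For small $r$ and $s=r/4$ we have $\|H\|_r=O(r^2)$, so $3\|H\|_r\le s$, and by (N1), (N2) the right side is a contraction of $\{u=O(2),\|u\|_{r-2s}\le s\}$.

**Lemma 8.1 (small divisors).** There are $c_1>0$, $T\ge0$ with $|\lambda^n-1|\ge c_1|n|^{-T}$ for all integers $n\ne0$.

*Proof.* If $|\lambda|\ne1$: $\lambda^n\ne1$ for $n\ne0$, and $|\lambda^n|$ tends to $0$ or $\infty$ as $n\to\pm\infty$; take $T=0$.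

If $w$ is archimedean and $|\lambda|=1$: embed $k_w$ in $\mathbf C$ and let $2m\pi i=2m\log(-1)$ be the nearest multiple of $2\pi i$ to $n\log\lambda$ (principal logarithm). The form $n\log\lambda-2m\log(-1)$ is nonzero, and $|2m|=O(|n|)$. Baker's theorem (*Transcendental Number Theory*, Thm 3.1) bounds its absolute value below by a negative power of $|n|+1$. Finally $|e^{it}-1|=2|\sin(t/2)|\ge\frac2\pi|t|$ for $|t|\le\pi$.

If $w\mid p$ and $|\lambda|=1$: as the groups of units modulo powers of the maximal ideal are finite, some $q_0\ge1$ has $|\lambda^{q_0}-1|<p^{-1/(p-1)}$. For $z=1+\zeta$ with $|\zeta|<p^{-1/(p-1)}$ and $n\ge1$,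
$$z^n-1=n\zeta\Bigl(1+\sum_{j=2}^{n}\binom{n-1}{j-1}\frac{\zeta^{j-1}}j\Bigr),$$
and the $p$-adic valuation of $j$ is at most that of $j!$, which is $\le\frac{j-1}{p-1}$ by Legendre's formula; so $|\zeta^{j-1}/j|<1$ and $|z^n-1|=|n|_p|z-1|$. For $n<0$ the same holds since $|z|=1$. As $\lambda^{nq_0}-1$ is a multiple of $\lambda^n-1$ in $O_w$,
$$|\lambda^n-1|\ge|\lambda^{nq_0}-1|=|n|_p\,|\lambda^{q_0}-1|\ge|\lambda^{q_0}-1|/|n| .\qquad\square$$

**Lemma 8.2.** Put $\Lambda=\mathrm{diag}(\lambda,\lambda^{-1})$. Let $f=\Lambda\circ(\mathrm{id}+F)$, $F=O(2)$, be a convergent germ over $k_w$ that is formally conjugate to $\Lambda$ by a map $\mathrm{id}+O(2)$. Then it is conjugate to $\Lambda$ by a convergent map $\mathrm{id}+O(2)$.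

The difficulty is that $\Lambda$ has resonances: for $h=O(2)$ put $h^\Lambda=\Lambda^{-1}h\Lambda$; on a monomial $x^iy^j$ of the first (second) component this multiplies by $\lambda^{\mathsf w}$ with $\mathsf w=i-j-1$ (resp. $i-j+1$). Call the monomial *resonant* if $\mathsf w=0$. For instance $x\cdot xy$ in the first component is resonant. Resonant terms cannot be removed by solving $h^\Lambda-h=F$. We show that the formal conjugacy makes them vanish when needed.

*Proof.* **Step 1. If $F=O(N+1)$, the resonant coefficients of $F$ in degrees $\le2N$ vanish.** This makes the linear equation of Step 2 solvable. Let $f=\Phi\Lambda\Phi^{-1}$ formally, $\Phi=\mathrm{id}+O(2)$, so $\mathrm{id}+F=\Lambda^{-1}f=(\Lambda^{-1}\Phi\Lambda)\Phi^{-1}$. If $\Phi=\mathrm{id}+\varphi_m+\cdots$ with lowest term of degree $m\le N$, then $\mathrm{id}+F=\mathrm{id}+(\varphi_m^\Lambda-\varphi_m)+O(m+1)$. So $\varphi_m^\Lambda=\varphi_m$, that is, $\mathrm{id}+\varphi_m$ commutes with $\Lambda$. We may replace $\Phi$ by $\Phi(\mathrm{id}+\varphi_m)^{-1}=\mathrm{id}+O(m+1)$. Repeating, we may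 assume $\Phi=\mathrm{id}+\varphi$, $\varphi=O(N+1)$. Then $\Phi^{-1}=\mathrm{id}-\varphi+O(2N+1)$, so $F=\varphi^\Lambda-\varphi$ modulo degree $\ge2N+1$, and $\varphi^\Lambda-\varphi$ has no resonant terms.

**Step 2. One Newton step.** We conjugate $F=O(N+1)$ into $F_+=O(2N+1)$ with an estimate. Let $N\ge1$ and $\|F\|_r<\infty$. By Step 1 we can solve
$$h^\Lambda-h=F_{\le2N}$$
with $h$ non-resonant of degrees in $[N+1,2N]$. Put $H=h^\Lambda$. The coefficients of $h$ and $H$ are those of $F$ times $(\lambda^{\mathsf w}-1)^{-1}$, resp. $(1-\lambda^{-\mathsf w})^{-1}$, with $0<|\mathsf w|\le2N+1$. By Lemma 8.1,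
$$\|F\|_r,\ \|h\|_r,\ \|H\|_r\ \le\ \eta:=C_N\|F\|_r,\qquad C_N=\max\bigl(1,c_1^{-1}(2N+1)^T\bigr).$$
As $(\mathrm{id}+h)\Lambda=\Lambda(\mathrm{id}+H)$,
$$(\mathrm{id}+h)^{-1}f(\mathrm{id}+h)=\Lambda(\mathrm{id}+F_+),\qquad\mathrm{id}+F_+=(\mathrm{id}+H)^{-1}(\mathrm{id}+F)(\mathrm{id}+h).$$
Equivalently $F_+=h+F(\mathrm{id}+h)-H(\mathrm{id}+F_+)$. All terms are $O(N+1)$, so in degrees $\le2N$ we get $F_+\equiv h+F-H\equiv0$; hence $F_+=O(2N+1)$.

Let $0<s<r/2$ with $3\eta\le s$. The series $F_+$ is the unique formal solution $u=O(2)$ of $u=h+F(\mathrm{id}+h)-H(\mathrm{id}+u)$, unique because $H=O(2)$ makes the degree $n$ part of the right side depend only on lower parts of $u$. On the complete space $\{u=O(2),\ \|u\|_{r-2s}\le s\}$ the right side has norm $\le3\eta\le s$ by (N1), and by (N2) it is a contraction with constant $\eta/s\le1/3$. So the solution lies there, and $\|F_+\|_{r-2s}\le3\eta$. Since $h+F_{\le2N}-H=0$,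
$$F_+=F_{>2N}+[F(\mathrm{id}+h)-F]-[H(\mathrm{id}+F_+)-H],$$
and (N2) gives
$$\|F_+\|_{r-2s}\le\Bigl(\frac{r-2s}r\Bigr)^{2N+1}\|F\|_r+\frac{4\eta^2}s.\tag{8.1}$$

**Step 3. Iteration.** We repeat Step 2 with doubling orders and keep a positive radius. Put $N_k=2^k$ (in this step $k$ is an index), so $C_{N_k}\le C_*2^{kT}$ for some $C_*\ge1$. Put $B=4^{T+2}$, $\sigma=1/(80C_*^2B)$, and choose $k_0\ge 0$ with $\exp\bigl(-2^{k+1}/(5(k+1)^2)\bigr)\le1/(2B)$ for all $k\ge k_0$. Conjugating $f$ by the truncation $\Phi_0$ of a formal conjugacy to degrees $\le2^{k_0}$, which is a convergent map with convergent inverse, we may assume $F=F_{k_0}=O(2^{k_0}+1)$. For small $R>0$ we have $\|F_{k_0}\|_R\le R\sigma B^{-k_0}$, as the left side is $O(R^2)$. Let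
$$r_{k_0}=R,\qquad s_k=\frac R{10(k+1)^2},\qquad r_{k+1}=r_k-2s_k .$$
Since $\sum2s_k\le\frac R5\cdot\frac{\pi^2}6<\frac R2$, all $r_k\ge R/2$, and $s_k\le R/10<r_k/2$. Apply Step 2 successively with $N=N_k$, $r=r_k$, $s=s_k$, obtaining $h_k$ and $F_{k+1}=O(2^{k+1}+1)$. We claim
$$\varepsilon_k:=\|F_k\|_{r_k}\le R\sigma B^{-k}\qquad(k\ge k_0).$$
Assume it for $k$ and put $\eta_k=C_*2^{kT}\varepsilon_k$, an upper bound for the $\eta$ of Step 2. Recall $(k+1)^2\le4^k$. First, $3\eta_k\le s_k$ because $30\,C_*\sigma(k+1)^22^{kT}B^{-k}\le1$. Second,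
$$\frac{4\eta_k^2}{s_k}\le40C_*^2\sigma\,\bigl[4^{kT}(k+1)^2B^{-k}\bigr]\,R\sigma B^{-k}\le\tfrac12R\sigma B^{-k-1},$$
because the bracket is $\le1$ and $40C_*^2\sigma=1/(2B)$. Third, as $r_k\le R$, the factor $(1-2s_k/r_k)^{2^{k+1}+1}$ is at most $\exp\bigl(-2^{k+1}\cdot2s_k/R\bigr)=\exp\bigl(-2^{k+1}/(5(k+1)^2)\bigr)\le\frac1{2B}$. So (8.1) gives $\varepsilon_{k+1}\le R\sigma B^{-k-1}$, which proves the claim.

As $\|\mathrm{id}+h_k\|_{r_{k+1}}\le r_{k+1}+s_k\le r_k$, (N1) shows that the compositions $(\mathrm{id}+h_{k_0})\circ\cdots\circ(\mathrm{id}+h_k)$ have $\|\cdot\|_{R/2}\le R$. They stabilize coefficientwise since $h_k=O(2^k+1)$, so their limit has $\|\cdot\|_{R/2}\le R$ and converges. It conjugates the germ to $\Lambda$, since $F_k=O(2^k+1)$ for all $k$. Composing with $\Phi_0$ gives the conjugacy for the original $f$. $\square$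

**Proposition 8.3.** $\psi$ converges at every place $w$; hence so do $\psi^{-1}$, $\theta$, $\theta^{-1}$.

*Proof.* **Step 1. A convergent linearization of $\gamma$ alone, with Jacobian $1$.** Apply Lemma 8.2 to $f=\gamma$, which is formally conjugate to $a=\Lambda$ by $\psi$: there is a convergent $\psi_a=\mathrm{id}+O(2)$ with $\gamma\psi_a=\psi_a\Lambda$. Write $s=xy$. As $\lambda$ is not a root of unity, a formal map tangent to the identity that commutes with $\Lambda$ has the form $(x\,u(s),\,y\,v(s))$, and its Jacobian is
$$(u+su')(v+sv')-s^2u'v'=(suv)'.\tag{8.2}$$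
The Jacobian of $\gamma$ is the constant $\det a=1$, so $\gamma\psi_a=\psi_a\Lambda$ shows that $\mathrm{Jac}\,\psi_a$ is $\Lambda$-invariant: it equals $j(s)$ with $j$ convergent, $j(0)=1$. Let $e(s)=s+\cdots$ solve $\int_0^{e(s)}j=s$. The primitive of $j$ converges, since $|1/n|_w\le n$, and so does its inverse $e$, by (N3) in one variable. Replace $\psi_a$ by $\psi_a\circ\bigl(x\,e(s)/s,\ y\bigr)$. The inner map commutes with $\Lambda$, has Jacobian $e'(s)$ by (8.2), and replaces $s$ by $e(s)$; so the new Jacobian is $j(e(s))e'(s)=1$.

**Step 2. Comparison with $\psi$.** From $\delta\psi=\psi A_\delta$ for $\delta\in\Delta$ and $\mathrm{Jac}\,\delta=\det A_\delta=1$, $\mathrm{Jac}\,\psi$ is $\Delta_0$-invariant. By density its homogeneous parts are $\mathsf{SL}_2$-invariant, hence constant, since $\mathsf{SL}_2$ is transitive on nonzero vectors over an algebraically closed field. So $\mathrm{Jac}\,\psi=1$. The formal map $\mathsf c:=\psi_a^{-1}\psi$ commutes with $\Lambda$ and has Jacobian $1$. By (8.2), $suv=s$, so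
$$\mathsf c=\bigl(x\,u(s),\ y/u(s)\bigr),\qquad u(0)=1.$$

**Step 3. A second element forces $u$ to converge.** Choose once and for all $\delta\in\Delta$ with $b=A_\delta$ satisfying $b_{11}b_{21}b_{22}\ne0$; this is possible by density. The germ $\psi_a^{-1}\delta\psi_a=\mathsf c\,b\,\mathsf c^{-1}$ converges. As $\mathsf c$ preserves the product of the coordinates, and $\mathsf c^{-1}=(X/u,Yu)$ with $u=u(XY)$, the product of the components of this germ is
$$(b_{11}Xu^{-1}+b_{12}Yu)(b_{21}Xu^{-1}+b_{22}Yu).$$
It converges, and so does its part with monomials $X^iY^j$, $i-j=2$, which is $b_{11}b_{21}X^2u(XY)^{-2}$. So $u^{-2}$ converges. The series $(1+z)^{-1/2}=\sum(-1)^n4^{-n}\binom{2n}nz^n$ has positive radius over $k_w$, so $u=(u^{-2})^{-1/2}$ converges. Hence $\mathsf c$ and $\psi=\psi_a\mathsf c$ converge; by (N3) $\psi^{-1}$ converges, and so do $\theta^{\pm1}=\psi\beta^{\pm1}\psi^{-1}$. $\square$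

## 9. Finite order at the place $v_0$

Recall $|\lambda|_{v_0}>1$. Write $L=k_{v_0}$ and $|\cdot|=|\cdot|_{v_0}$.

**Proposition 9.1.** There are $C,\rho>0$ such that the coefficients $\psi_{ij}$ of $\psi$ satisfy $|\psi_{ij}|\le C^nn^{-n/\rho}$ for $i+j=n\ge1$.

*Proof.* Let $\delta$, $b=A_\delta$ be as in Proposition 8.3.

**Step 1. Two elements that contract directions and expand vectors.** A direction is given by $\xi\in L$, standing for the line of $(1,\xi)$. For a matrix $g$ of determinant $1$ write $g(1,\xi)=j_g(\xi)(1,g\xi)$. Taking the determinant of the vectors $g(1,\xi),g(1,\eta)$ gives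
$$g\xi-g\eta=\frac{\xi-\eta}{j_g(\xi)\,j_g(\eta)}.\tag{9.1}$$
Let $p_1=0$ and $p_2=b_{21}/b_{11}\ne0$ be the coordinates of the lines of $e_1$ and $be_1$. The line $[be_2]$ differs from $[e_1]$ since $b_{22}\ne0$, and from $[be_1]$. Let $W_i=\{\xi\in L:|\xi-p_i|\le\epsilon\}$, with $0<\epsilon<1$ so small that $|\xi-\xi'|\ge\epsilon$ for $\xi\in W_1,\xi'\in W_2$, and that $W=W_1\cup W_2$ stays at positive distance from the coordinate of $[be_2]$ (no condition if this is $\infty$). Put
$$g_1=a^N,\qquad g_2=ba^Nb^{-1}.$$
We have $g_1(1,\xi)=\lambda^N(1,\lambda^{-2N}\xi)$. For $\xi\in W$ write $(1,\xi)=\alpha\,be_1+\alpha'\,be_2$, where $\alpha=b_{22}-b_{12}\xi$ and $\alpha'=b_{11}\xi-b_{21}$ are bounded on $W$. Since $\alpha$ vanishes only when $(1,\xi)$ is proportional to $be_2$, $|\alpha|\ge\alpha_0>0$ on $W$. Then $g_2(1,\xi)=\lambda^N\alpha\,be_1+\lambda^{-N}\alpha'\,be_2$. So, as $N\to\infty$, uniformly on $W$: $g_1\xi\to0=p_1$, $g_2\xi\to p_2$, $|j_{g_1}|=|\lambda|^N\to\infty$, and $j_{g_2}=\lambda^N\alpha b_{11}+\lambda^{-N}\alpha'b_{12}$ tends to infinity in absolute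 value. Fix $N$ so large that
$$g_i(W)\subset W_i,\qquad1<\Theta\le|j_{g_i}|\le\Theta'\ \text{ on }W\qquad(i=1,2).$$
Let $\gamma_1=\gamma^N$, $\gamma_2=\delta\gamma^N\delta^{-1}\in\Delta$; they have linear parts $g_1,g_2$ and degrees $\le d$ for some $d\ge2$.

**Step 2. Growth of $\psi$ along many directions.** We now use the functional equation, which works at this place. Let $h\ge0$, $g=g_{i_1}\cdots g_{i_h}$, $\gamma_g=\gamma_{i_1}\cdots\gamma_{i_h}$, $\xi\in W$, and $g(1,\xi)=J(1,g\xi)$. As all intermediate directions stay in $W$, $|J|\ge\Theta^h$. From $\psi\circ g=\gamma_g\circ\psi$, applied to $t(1,\xi)$, the coefficient of $t^n$ gives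
$$J^n\psi_n(1,g\xi)=[t^n]\ \gamma_g\bigl(\psi(t(1,\xi))\bigr).$$
As $\psi$ converges and $W$ is bounded, there are $r>0$, $X_0\ge1$ with $\|\psi(t(1,\xi))\|_r\le X_0$ for all $\xi\in W$ (the norm $\sum|c_n|r^n$ in $t$). There is $C_1\ge1$ with $\|\gamma_i(u)\|_r\le C_1\max(1,\|u\|_r)^d$. Iterating $h$ times,
$$\|\gamma_g(\psi(t(1,\xi)))\|_r\le C_1^{1+d+\cdots+d^{h-1}}X_0^{d^h}\le\exp(C_2d^h).$$
So $|\psi_n(1,g\xi)|\le e^{C_2d^h}r^{-n}\Theta^{-hn}$. Given $n\ge1$, choose $h$ with $d^h\le n<d^{h+1}$. Then $e^{C_2d^h}\le e^{C_2n}$. Put $1/\rho:=\log\Theta/\log d$. As $h>\frac{\log n}{\log d}-1$, $\Theta^{-hn}\le\Theta^nn^{-n/\rho}$. We obtain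
$$|\psi_n(1,\eta)|\le C_3^n\,n^{-n/\rho}\qquad\text{for all }\eta\in\bigcup_{i_1,\dots,i_h}g_{i_1}\cdots g_{i_h}(W).\tag{9.2}$$

**Step 3. Interpolation.** We pass from these directions to the coefficients of $\psi_n$. Let $h'=\lceil\log_2(n+1)\rceil$; then $h'\ge h$ because $d\ge2$. Consider the points $\xi_I=g_{i_1}\cdots g_{i_{h'}}(0)$ for the $2^{h'}\ge n+1$ words $I$ of length $h'$; (9.2) holds at them since $g_{i_{h+1}}\cdots g_{i_{h'}}(0)\in W$. If $I\neq J$ have a common prefix of length exactly $l$, with product $g$, then $\xi_I=g\eta$, $\xi_J=g\eta'$ with $\eta,\eta'$ one in $W_1$ and the other in $W_2$. By (9.1)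
$$|\xi_I-\xi_J|\ge\Theta'^{-2l}\epsilon\ge\kappa^{l+1},\qquad\kappa:=\min(\Theta'^{-2},\epsilon)<1.$$
In particular the points are distinct. For fixed $I$ and $l$ there are $2^{h'-l-1}$ such $J$. Choose any $n+1$ of the points and call them $\xi_0,\dots,\xi_n$. As $\kappa<1$, including all $J$ only lowers the bound:
$$\prod_{j\ne i}|\xi_i-\xi_j|\ \ge\ \kappa^{\,2^{h'}\sum_{l\ge0}(l+1)2^{-l-1}}=\kappa^{2\cdot2^{h'}}\ge\kappa^{4(n+1)},$$
using $\sum_{l\ge0}(l+1)2^{-l-1}=2$ and $2^{h'}\le2(n+1)$. The components of $\psi_n(1,X)$ are polynomials in $X$ of degree $\le n$ whose coefficients are those of $\psi_n$ ($\psi_{n-j,j}$ is the coefficient of $X^j$). Lagrange's formula $\sum_i\psi_n(1,\xi_i)\prod_{j\ne i}\frac{X-\xi_j}{\xi_i-\xi_j}$ bounds them by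
$$(n+1)(1+C_W)^n\,\kappa^{-4(n+1)}\,C_3^n\,n^{-n/\rho},\qquad C_W=\sup_W|\xi|,$$
which is at most $C^nn^{-n/\rho}$ for a suitable $C$. $\square$

## 10. The product formula makes $\theta$ algebraic

We use Siegel's lemma in this form: there is $c_k\ge1$ depending on $k$ such that every system of $M'$ homogeneous linear equations in $N>M'\ge1$ unknowns, with coefficients in $O_k$ of archimedean absolute values $\le A$ ($A\ge1$), has a nonzero solution in $O_k^N$ with archimedean absolute values $\le c_k(c_kNA)^{M'/(N-M')}$.

**Proposition 10.1.** The components of $\theta$ and of $\theta^{-1}$ are algebraic over $k(x,y)$.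

*Proof.* We treat $\vartheta=\theta_1$. The other cases are identical, with $\psi_2$ instead of $\psi_1$, resp. $\beta^{-1}$ instead of $\beta$ (here $\psi_1,\psi_2$ are the components of $\psi$).

**Step 1. An auxiliary polynomial.** We look for a polynomial of moderate size that vanishes to high order at $o$ after substitution of $\vartheta$. By Proposition 8.3, for $w\in S$ there is $r_w\in(0,1]$ with $\|\vartheta\|_{r_w}\le1$ (recall $\vartheta(o)=0$). So for $w\in S$ the coefficients of degree $n$ of $x^iy^j\vartheta^l$ are at most $r_w^{-n}$ in absolute value, for all $i,j,l\ge0$; for $w\notin S$ they are $\le1$ by Corollary 7.2. Let $D$ be large, $N=(D+1)^3$, $m=\lfloor(D+1)^{3/2}\rfloor-1$, so $m(m+1)\le N$. We look for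
$$P=\sum_{0\le i,j,l\le D}p_{ijl}x^iy^jX^l\ne0$$
such that $P(x,y,\vartheta)$ vanishes to order $\ge m$ at $o$. This is a system of $m(m+1)/2\le N/2$ linear equations in the $N$ unknowns $p_{ijl}$. Let $q$ be a fixed positive integer with $|q|_w\le r_w$ for the finite $w\in S$. After multiplication by $q^m$, the coefficients of the system are in $O_k$, with archimedean absolute values $\le e^{Cm}$. Siegel's lemma, with exponent $\le1$, gives a nonzero solution with $p_{ijl}\in O_k$ and archimedean absolute values $\le c_k^2Ne^{Cm}\le e^{C'm}$. All constants $C,C',\dots$ are independent of $D$.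

**Step 2. If $P(x,y,\vartheta)\ne0$, its leading form violates the product formula.** Suppose $P(x,y,\vartheta)\ne0$. Let $M\ge m$ be its order, $Q$ its leading form, and $c_0\in k^*$ a nonzero coefficient of $Q$.

- For $w\notin S$: $|c_0|_w\le1$.
- For $w\in S\setminus\{v_0\}$: $|c_0|_w\le Ne^{C'm}r_w^{-M}\le e^{C''M}$.
- For $w=v_0$: substitute $(x,y)=\psi(z)$. As $\theta\circ\psi=\psi\circ\beta$ and $\psi=\mathrm{id}+O(2)$, $Q(z)$ is the leading form of
$$P\bigl(\psi_1(z),\psi_2(z),\psi_1(\beta z)\bigr).$$
This step is the reason for $\theta$: the non-entire series $\vartheta$ is replaced by series that are small at $v_0$. By Proposition 9.1, with a larger $C$, the degree $n$ parts of $\psi_1,\psi_2,\psi_1\circ\beta$ have sum of absolute values of coefficients $\le C^nn^{-n/\rho}$. A product of $\nu$ such series, $1\le\nu\le3D$, has degree $M$ part of norm at most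
$$\sum_{n_1+\cdots+n_\nu=M,\ n_i\ge1}\ \prod_iC^{n_i}n_i^{-n_i/\rho}\ \le\ (2C)^M\Bigl(\frac M\nu\Bigr)^{-M/\rho}\le(2C)^M\Bigl(\frac M{3D}\Bigr)^{-M/\rho}.$$
Here $\sum n_i\log n_i\ge M\log(M/\nu)$ by convexity of $t\log t$, and there are at most $2^M$ compositions of $M$. The constant term of $P$ does not contribute in degree $M\ge1$. So $|c_0|_{v_0}\le Ne^{C'm}(2C)^M(M/3D)^{-M/\rho}$.

The product formula $\sum_wn_w\log|c_0|_w=0$ gives
$$0\le C'''M-\frac{n_{v_0}}\rho\,M\log\frac M{3D}.$$
Since $M\ge m\ge\frac12D^{3/2}$, we have $\log\frac M{3D}\ge\log\frac{D^{1/2}}6$, and the inequality is false for $D$ large. So $P(x,y,\vartheta)=0$ with $P\ne0$. As $x,y$ are algebraically independent, $P$ involves $X$, and $\vartheta$ is algebraic over $k(x,y)$. $\square$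

## 11. The centralizer of a loxodromic map: proof of Theorem A

**Step 1. $\theta\in\mathrm{Aut}(\mathbf C^2)$, and $\theta$ commutes with $\gamma$.** Here the absence of invariant curves turns algebraic into polynomial. As $\beta$ commutes with $a$, $\theta\gamma=\gamma\theta$ formally. Let $I$ be the kernel of the homomorphism $\mathbf C[x,y,X,Y]\to\mathbf C[[x,y]]$ over $\mathbf C[x,y]$ that sends $(X,Y)$ to $(\theta_1,\theta_2)$. It is prime, and by Proposition 10.1 the quotient has transcendence degree $2$; so $V=V(I)\subset\mathbf C^2\times\mathbf C^2$ is an irreducible surface, and the first projection $\pi\colon V\to\mathbf C^2$ is dominant. If $p\in I$, then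
$$p\bigl(\gamma(x,y),\gamma(\theta(x,y))\bigr)=p\bigl(\gamma(x,y),\theta(\gamma(x,y))\bigr)=0,$$
and likewise for $\gamma^{-1}$. So $\gamma\times\gamma$ preserves $V$, and $\pi$ is equivariant over $\gamma$. Let $U\subset\mathbf C^2$ be the largest Zariski open set over which $\pi$ is finite étale. It is nonempty, since $\pi$ is dominant between surfaces in characteristic $0$, and $\gamma(U)=U$. So $\mathbf C^2\setminus U$ is a proper closed invariant subset. Its one-dimensional part, if nonempty, would be a $\gamma$-invariant curve, which Lemma 5.1 excludes. Hence $\mathbf C^2\setminus U$ is finite, and $U$ is simply connected. The set $\pi^{-1}(U)$ is open in the irreducible $V$, hence irreducible and connected. A connected finite étale cover of a simply connected $U$ is an isomorphism. So $X,Y$ define regular functions on $U$, and these extend across finitely many points to polynomials $T_1,T_2$ on $\mathbf C^2$. The functions $X-T_1(x,y)$, $Y-T_2(x,y)$ vanish on the dense subset $\pi^{-1}(U)$ of $V$, so they lie in $I$; that is, $\theta=(T_1,T_2)$ is polynomial. The same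 argument applies to $\theta^{-1}$. So $\theta\in\mathrm{Aut}(\mathbf C^2)$.

**Step 2. An automorphism $\tau$ of bounded degree that commutes with $\gamma$.** We combine $\theta$ and $\gamma$ to kill the translation on the tree. Let $\mathsf X$ be the axis of $\gamma$ and $n\ge1$ its translation length. Since $\theta$ commutes with $\gamma$, it preserves $\mathsf X$ and acts on this line by an isometry commuting with a nontrivial translation, hence by a translation, of some integral length $j$ (with sign). So $\tau:=\theta^n\gamma^{-j}$ fixes $\mathsf X$ pointwise. By (D) there is $m$ with $\deg\tau^l\le m$ for all $l\in\mathbf Z$. Put $D_s=\mathrm{diag}(s,s^{-1})$. Then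
$$\tau=\psi\beta^na^{-j}\psi^{-1}=\psi D_\nu\psi^{-1},\qquad\nu=\mu^n\lambda^{-j}.$$
If $\nu^l=1$, then $\mu^{nl}=\lambda^{jl}$, so $nl=0$ by (7.2), and $l=0$. So $\nu$ is not a root of unity.

**Step 3. A one-parameter group.** We interpolate the powers of $\tau$. For $s\in\mathbf C^*$ let $\tau_s=\psi D_s\psi^{-1}$. Its coefficients are Laurent polynomials in $s$. Those of degree $>m$ vanish at the infinitely many points $s=\nu^l$, $l\in\mathbf Z$, hence identically. So every $\tau_s$ is a polynomial map of degree $\le m$; as $\tau_s\tau_{s'}=\tau_{ss'}$, it is an automorphism. The $\tau_s$ commute with $\gamma$, since $D_s$ commutes with $a$.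

For $p\in\mathbf C[x,y]$ write $p\circ\tau_s=\sum_{\omega\in\mathbf Z}s^\omega p_\omega$, a finite sum with $p_\omega\in\mathbf C[x,y]$. Comparing $p\circ\tau_s\circ\tau_{s'}=p\circ\tau_{ss'}$ gives $p_\omega\circ\tau_s=s^\omega p_\omega$, and $s=1$ gives $p=\sum p_\omega$. We call $p_\omega$ the component of $p$ of weight $\omega$. Let $\phi=\psi^{-1}$; then $\phi\circ\tau_s=D_s\circ\phi$, that is,
$$\phi_1\circ\tau_s=s\,\phi_1,\qquad\phi_2\circ\tau_s=s^{-1}\phi_2 .$$
Every power series expands uniquely in the monomials $\phi_1^i\phi_2^j$. A polynomial of weight $\omega$ involves only those with $i-j=\omega$. If $\omega>0$, then $i\ge1$ throughout, so it lies in $\phi_1\mathbf C[[x,y]]$.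

*Example.* If $\psi=\mathrm{id}$, then $x^iy^j$ has weight $i-j$, and the polynomials of positive weight generate the ideal $(x)$, whose zero set is a curve. The next step finds such a curve in general.

**Step 4. An invariant curve.** Let $J\subset\mathbf C[x,y]$ be the ideal generated by the polynomials of positive weight.

- $\gamma^*J=J$: if $p$ has weight $\omega$, then $(p\circ\gamma)\circ\tau_s=p\circ\tau_s\circ\gamma=s^\omega\,p\circ\gamma$, and the same holds for $\gamma^{-1}$.
- $J\ne0$: since $x=\psi_1(\phi)=\phi_1+(\text{terms of degree}\ge2\text{ in }\phi)$, the weight-one component of $x$ has linear part $x$, so it is nonzero.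
- $J\subset\phi_1\mathbf C[[x,y]]$, so $o\in N:=V(J)$. Moreover $o$ is not isolated in $N$. Otherwise, by the Nullstellensatz in the local ring at $o$, $J\,\mathbf C[[x,y]]$ contains a power of the maximal ideal, so some $y^M$ is divisible by $\phi_1$. As $\phi_1=x+O(2)$ is prime in $\mathbf C[[x,y]]$, $\phi_1$ divides $y$, and comparing linear parts, $y$ would be a multiple of $x$, which is impossible.

So $N\ne\mathbf C^2$ has a nonempty one-dimensional part, an algebraic curve invariant under the loxodromic $\gamma$. This contradicts Lemma 5.1. Theorem A is proved, and by Section 2 no pair $(f,g)$ satisfies (i)–(iii). $\blacksquare$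

## 12. Theorem B: the linearization is polynomial

Let $\Gamma$, $\psi$, $\Gamma_0\subset\mathsf{GL}_2(\mathbf C)$ be as in Theorem B.

**Step 1. Reduction to $\mathsf{SL}_2$.** We find two elements to which Theorem A applies. Let $G$ be the Zariski closure of $\Gamma_0$. As $\Gamma_0$ is not virtually solvable, $G^\circ$ is not solvable. So the derived algebra of its Lie algebra is a non-solvable subalgebra of $\mathfrak{sl}_2$, hence all of $\mathfrak{sl}_2$, since proper subalgebras of $\mathfrak{sl}_2$ have dimension $\le2$ and are solvable. Thus $G\supset\mathsf{SL}_2$ and $[G,G]=\mathsf{SL}_2$. Let $\Gamma'=[\Gamma,\Gamma]$. Its linear part $[\Gamma_0,\Gamma_0]$ lies in $\mathsf{SL}_2$. It is dense there: if $Z$ is its Zariski closure, $\{(g,h)\in G\times G:[g,h]\in Z\}$ is closed and contains $\Gamma_0\times\Gamma_0$, so it is $G\times G$, and $Z\supset[G,G]$. By (Z) there are $x,y\in\Gamma'$ such that $\Gamma_1=\langle x,y\rangle$ has linear part Zariski dense in $\mathsf{SL}_2$, and $\psi$ linearizes $\Gamma_1$.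

**Step 2. $\Gamma_1$ is polynomially conjugate to a linear group.** Here the tree turns the absence of loxodromic elements into a fixed vertex. By Theorem A, $\Gamma_1$ contains no hyperbolic isometry of the Bass–Serre tree. As the action is without inversion, $x$, $y$, and $xy$ fix vertices. By (T2), $x$ and $y$ have a common fixed vertex, which $\Gamma_1$ fixes. So $\Gamma_1$ is conjugate into $\mathcal A$ or $\mathcal E$. It is isomorphic to its linear part, which is not solvable because its closure $\mathsf{SL}_2$ is not; as $\mathcal E$ is solvable, $q\Gamma_1q^{-1}\subset\mathcal A$ for some $q\in\mathrm{Aut}(\mathbf C^2)$. Composing $q$ with a translation and then with a linear map keeps $q\Gamma_1q^{-1}$ in $\mathcal A$, so we may assume $q(o)=o$ and $Dq_o=\mathrm{id}$. Then $q\Gamma_1q^{-1}$ consists of affine maps fixing $o$, that is, $q\Gamma_1q^{-1}\subset\mathsf{GL}_2$.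

**Step 3. Uniqueness.** So $q^{-1}=\mathrm{id}+O(2)$ linearizes $\Gamma_1$, and so does $\psi$. By (U), $\psi=q^{-1}\in\mathrm{Aut}(\mathbf C^2)$. Then $\Gamma=\psi\Gamma_0\psi^{-1}$ is conjugate to $\Gamma_0$ in $\mathrm{Aut}(\mathbf C^2)$, and its elements have degree $\le\deg\psi\cdot\deg\psi^{-1}$. By Lemma 1.4 a loxodromic element has powers of unbounded degree, so $\Gamma$ contains none. $\blacksquare$

**Remark (classification for the question of Section 2).** The pairs $(f,g)$ that satisfy (i), (ii) and generate a non-abelian free group are exactly the pairs $(\psi A\psi^{-1},\psi B\psi^{-1})$, where $\psi\in\mathrm{Aut}(\mathbf C^2)$ fixes $o$ and $A,B\in\mathsf{SU}_2(\mathbf C)$ generate a non-abelian free group. Such a pair clearly has these properties, with $\varphi=\psi^{-1}$. Conversely, for a pair as stated, Section 2 gives $\psi=\varphi^{-1}\circ L$, $L=D\varphi_o$, that linearizes $\langle f,g\rangle$, and $A_\gamma=L^{-1}(\varphi\gamma\varphi^{-1})L$, with $\Gamma_0$ not virtually solvable. By Theorem B, $\psi$ is a polynomial automorphism, hence so is $\psi L^{-1}=\varphi^{-1}$;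 and it conjugates the two elements $\varphi f\varphi^{-1}$, $\varphi g\varphi^{-1}$ of $\mathsf{SU}_2$ to $f$, $g$.
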